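\title{The generalized Auslander--Reiten condition is not left--right symmetric}

\begin{abstract}
A two-sided Noetherian ring $A$ satisfies the generalized Auslander--Reiten condition if every finitely generated left module $M$ with $\operatorname{Ext}^i_A(M,M\oplus A)=0$ for all $i>n$ has projective dimension at most $n$. We construct a two-sided Noetherian ring that satisfies this condition while its opposite ring does not. Over a twisted ring of dual numbers $W[x;\tau]/(x^2)$, taking syzygies moves the maximal ideals of $W$ along a $\tau$-orbit, forward for left modules and backward for right modules. A triangular matrix construction builds into the ring a closed set that, in characteristic $p$, meets the orbit infinitely often forward and never backward. We decide the condition on both sides for the whole family of rings obtained in this way, and we show that symmetry does hold for rings of finite injective dimension on both sides.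
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $A$ be a two-sided Noetherian ring. We identify right $A$-modules with left modules over the opposite ring $A^{\mathrm{op}}$, we write $\operatorname{pd}_A M$ for projective dimension, and f.g.\ stands for finitely generated. The ring $A$ satisfies the \emph{generalized Auslander--Reiten condition} (GARC) if for every f.g.\ left $A$-module $M$ and every integer $n\ge 0$,
\[
\operatorname{Ext}^i_A(M,M\oplus A)=0\ \text{ for all } i>n\quad\Longrightarrow\quad \operatorname{pd}_A M\le n .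
\]
The case $n=0$ alone is the Auslander--Reiten condition. In terms of the \emph{extension degree} $\operatorname{ext.deg}_A(M)=\sup\{i\ge0:\operatorname{Ext}^i_A(M,M)\ne0\}$, the condition reads $\operatorname{pd}_AM\le\operatorname{ext.deg}_A(M\oplus A)$ for all f.g.\ $M$, because $\operatorname{Ext}^i_A(M\oplus A,M\oplus A)=\operatorname{Ext}^i_A(M,M\oplus A)$ for $i>0$. The condition (GARC) for $A^{\mathrm{op}}$ is the same condition for f.g.\ right $A$-modules.

The inequality $\operatorname{pd}_AM\le n$ means that $\operatorname{Ext}^i_A(M,Q)=0$ for all $i>n$ and all modules $Q$; (GARC) asks that the two test modules $Q=A$ and $Q=M$ suffice. They play different roles. The module $A$ measures projective dimension exactly whenever it is finite (Lemma~\ref{lem:top}), so every ring of finite global dimension satisfies (GARC). The module $M$ is there to detect infinite projective dimension when $A$ does not. Over $k[x]/(x^2)$, with $k$ a field, every f.g.\ module is a direct sum of copies of the ring and of $k$; the ring is injective over itself and detects nothing, but $\operatorname{Ext}^i(k,k)\cong k$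 for all $i$, so (GARC) holds.

Diveris \cite{Diveris} states that it is not known whether (GARC) is a left--right symmetric property: if $A$ satisfies (GARC), must $A^{\mathrm{op}}$ satisfy it? The simplest cases suggest that it must. For commutative rings there is nothing to prove. The left and right global dimensions of a two-sided Noetherian ring agree, so finite global dimension gives (GARC) on both sides. When $A$ has finite injective dimension on both sides, the duality $\operatorname{Hom}(-,A)$ carries self-extensions from one side to the other (Theorem~\ref{thm:gor}). In general that duality is not available, and the answer is no.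

\subsection*{The rings}
All our examples come from one construction.

\begin{definition}\label{def:datum}
An \emph{orbit datum} is a triple $(W,\tau,z)$ such that:
\begin{itemize}
\item[(H1)] $W$ is a commutative Noetherian ring of global dimension at most $d<\infty$, and $\tau$ is an automorphism of $W$;
\item[(H2)] the maximal ideals of $W$ are exactly $\mathfrak m_j$ $(j\in\mathbb Z)$, they are pairwise distinct, and $\tau(\mathfrak m_j)=\mathfrak m_{j+1}$;
\item[(H3)] $z\in W$, and $\Gamma=W/zW$ has global dimension at most $g<\infty$ (the zero ring is allowed).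
\end{itemize}
We put $k_j=W/\mathfrak m_j$ and $J=\{j\in\mathbb Z: z\in\mathfrak m_j\}$.
\end{definition}

Thus the closed points of $\operatorname{Spec}W$ form one infinite $\tau$-orbit, and $J$ records when the orbit lies on the closed set $z=0$. To a datum we attach the ring $\Lambda=W[x;\tau]/(x^2)=W\oplus Wx$, in which $xw=\tau(w)x$ and $x^2=0$. Let $V=\Gamma$, regarded as a $\Lambda$-$\Gamma$-bimodule with left action through $\Lambda\to\Lambda/x\Lambda=W\to\Gamma$, and let
\begin{equation}\label{eq:A}
A=\begin{pmatrix}\Gamma&0\\ V&\Lambda\end{pmatrix}.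
\end{equation}
This ring is two-sided Noetherian (Section~\ref{sec:A}), and every $W$-module is a left and a right $A$-module through the ring homomorphisms $A\to\Lambda\to W$.

\subsection*{The results}

\begin{theorem}\label{thm:counter}
Let $p$ be a prime and $k=\mathbb F_p((t))$. In $k[u,v]$ let $\mathfrak n_j=(u-t^j,\ v-(1+t)^j)$ for $j\in\mathbb Z$, let $S=k[u,v]\setminus\bigcup_j\mathfrak n_j$ and $W=S^{-1}k[u,v]$, let $\tau$ be the $k$-automorphism of $W$ with $\tau(u)=t^{-1}u$ and $\tau(v)=(1+t)^{-1}v$, and let $z=v-u-1$. Then $(W,\tau,z)$ is an orbit datum with $\mathfrak m_j=\mathfrak n_jW$ and $J=\{p^e:e\ge0\}$, and the two-sided Noetherian ring $A$ of \eqref{eq:A} has the following properties.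
\begin{itemize}
\item[(a)] Every f.g.\ left $A$-module $M$ with $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$ has finite projective dimension, and $A$ satisfies \textup{(GARC)}.
\item[(b)] The right $A$-module $X=W/(u-1)W$ satisfies $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for all $i>1$ and $\operatorname{pd}_{A^{\mathrm{op}}}X=\infty$, so $A^{\mathrm{op}}$ does not satisfy \textup{(GARC)}.
\end{itemize}
\end{theorem}

So (GARC) is not left--right symmetric, and $A^{\mathrm{op}}$ fails it already for $n=1$. Within the family, the set $J$ decides everything. We use the conventions $\sup\emptyset=-\infty$ and $\inf\emptyset=+\infty$.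

\begin{theorem}\label{thm:class}
Let $(W,\tau,z)$ be an orbit datum and $A$ the ring \eqref{eq:A}.
\begin{itemize}
\item[(1)] $A$ satisfies \textup{(GARC)} if and only if $\sup J=+\infty$.
\item[(2)] $A^{\mathrm{op}}$ satisfies \textup{(GARC)} if and only if $\inf J=-\infty$.
\end{itemize}
The conditions \textup{(GARC)} for $A$ and for $A^{\mathrm{op}}$ are independent: all four combinations occur.
\end{theorem}

For the positive result, write $(-)^*=\operatorname{Hom}(-,A)$; this functor takes right modules to left modules and left modules to right modules. A f.g.\ module $G$ is \emph{totally reflexive} if the natural map $G\to G^{**}$ is an isomorphism and $\operatorname{Ext}^i(G,A)=0=\operatorname{Ext}^i(G^*,A)$ for all $i>0$. A f.g.\ module has \emph{finite G-dimension} if one of its syzygies is totally reflexive.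

\begin{theorem}\label{thm:gor}
Let $A$ be a two-sided Noetherian ring that satisfies \textup{(GARC)}. If $X$ is a f.g.\ right $A$-module of finite G-dimension with $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X)=0$ for $i\gg0$, then $\operatorname{pd}_{A^{\mathrm{op}}}X<\infty$. In particular, a two-sided Noetherian ring $A$ of finite injective dimension on both sides satisfies \textup{(GARC)} if and only if $A^{\mathrm{op}}$ does.
\end{theorem}

We make no claim about whether an Artin algebra can show the asymmetry, nor about left--right symmetry of the case $n=0$.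

Section~\ref{sec:model} explains the construction on a finite-dimensional model. Sections~\ref{sec:prelim}--\ref{sec:sides} treat a general orbit datum: first $\Lambda$, then the passage to $A$. Section~\ref{sec:example} verifies the example, and Section~\ref{sec:gor}, which needs only Lemma~\ref{lem:top}, proves Theorem~\ref{thm:gor}.

\section{A model: syzygies that walk around a cycle}\label{sec:model}

Let $k$ be a field, $n\ge1$, and $W=k^n$ with primitive idempotents $\varepsilon_j$, $j\in\mathbb Z/n$. Let $\tau(\varepsilon_j)=\varepsilon_{j+1}$ and $\Lambda=W[x;\tau]/(x^2)$, so that $x\varepsilon_j=\varepsilon_{j+1}x$; for $n=1$ this is $k[x]/(x^2)$. Let $k_j$ be the one-dimensional module on which $\varepsilon_j$ acts as $1$ and $x$ as $0$. The projective left module $\Lambda\varepsilon_j$ has basis $\varepsilon_j,\ \varepsilon_{j+1}x$, and the projective right module $\varepsilon_j\Lambda$ has basis $\varepsilon_j,\ x\varepsilon_{j-1}$. Hence there are exact sequences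
\[
0\to k_{j+1}\to\Lambda\varepsilon_j\to k_j\to0\quad\text{(left)},\qquad 0\to k_{j-1}\to\varepsilon_j\Lambda\to k_j\to0\quad\text{(right)}.
\]
A syzygy is one step forward on the left and one step backward on the right. Splicing the left sequences gives the resolution $\cdots\to\Lambda\varepsilon_{l+2}\to\Lambda\varepsilon_{l+1}\to\Lambda\varepsilon_l\to k_l\to0$, whose maps are right multiplication by $x$. We have $\operatorname{Hom}_\Lambda(\Lambda\varepsilon_m,Q)=\varepsilon_mQ$, and the induced maps are left multiplication by $x$. For $Q=k_j$ these maps vanish, so $\operatorname{Ext}^i_\Lambda(k_l,k_j)\ne0$ exactly when $j\equiv l+i$; in the same way $\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(k_l,k_j)\neq0$ exactly when $j\equiv l-i$ modulo $n$. For $Q=\Lambda$ we get the complex $\varepsilon_l\Lambda\to\varepsilon_{l+1}\Lambda\to\cdots$ with $\varepsilon_m\mapsto\varepsilon_{m+1}x$ and $\varepsilon_mx\mapsto0$, which is exact in positive degrees.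

So $k_l$ has infinite projective dimension, the ring $\Lambda$ does not detect this, and $k_l$ detects it only because its syzygies return to $l$ after $n$ steps. Imagine the cycle unrolled, with index set $\mathbb Z$. Then the syzygies never return, and (GARC) fails on both sides. To repair it, fix $J\subseteq\mathbb Z$ and enlarge $\Lambda$ to a triangular matrix ring $A$ in such a way that $\operatorname{Ext}(k_l,A)$ sees $\operatorname{Ext}(k_l,\bigoplus_{j\in J}k_j)$ on either side. On the left this group is nonzero in degree $i$ when $l+i\in J$, which happens for infinitely many $i$ exactly when $J$ is unbounded above. On the right it is nonzero when $l-i\in J$. A set $J$ that is unbounded above and bounded below repairs the left side only.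

The unrolled model is only a guide, since $k^{\mathbb Z}$ is not Noetherian. An orbit datum replaces it by a Noetherian ring of finite global dimension whose closed points form the orbit, at the price that statements about $\operatorname{Ext}$ and $\operatorname{Tor}$ hold only above degree $d$. The real constraint is that $J$ is now cut out by one element $z\in W$.

\begin{example}\label{ex:dimone}
Let $W\subseteq\mathbb Q(u)$ be the ring of rational functions without poles at the integers, and $\tau(u)=u-1$. As a localization of $\mathbb Q[u]$, the ring $W$ is a principal ideal domain; the irreducible polynomials that are not inverted are those with an integer root, so the maximal ideals are $\mathfrak m_j=(u-j)$, and $\tau(u-j)=u-(j+1)$. Thus (H1) and (H2) hold with $d=1$. A nonzero $z$ vanishes at finitely many integers, so $J$ is finite or $J=\mathbb Z$.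
\end{example}

The same happens for every one-dimensional Noetherian domain $W$: for $z\ne0$ the ring $W/zW$ is Artinian and has finitely many maximal ideals. So we pass to the plane, with the orbit $(\alpha^j,\beta^j)$ of the point $(1,1)$ under a diagonal map, $\alpha,\beta\in k^\times$, and a curve $z=\sum c_{ab}u^av^b=0$. Then $j\in J$ means $\sum c_{ab}(\alpha^a\beta^b)^j=0$. In characteristic zero, the Skolem--Mahler--Lech theorem says that the solutions $j\ge0$ of such an equation form the union of a finite set and finitely many arithmetic progressions. On a progression $j=j_0+qm$ the equation has the form $\sum_\nu C_\nu\delta_\nu^m=0$ with distinct nonzero $\delta_\nu$; if it holds for all $m\ge0$, a Vandermonde determinant gives $C_\nu=0$ for all $\nu$, so it holds for all $m\in\mathbb Z$. Hence $\sup J=+\infty$ forces $\inf J=-\infty$. (This is motivation only and is not used below.) In characteristic $p$ the theorem fails, by Lech's example: $(1+t)^j=1+t^j$ holds when $j$ is a power of $p$. This is the orbit and the line of Theorem~\ref{thm:counter}.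

\section{Two homological lemmas}\label{sec:prelim}

An $s$-th \emph{syzygy} of a f.g.\ module $M$ is a module $K$ in an exact sequence $0\to K\to P_{s-1}\to\cdots\to P_0\to M\to0$ with the $P_i$ f.g.\ projective; the $0$-th syzygy is $M$. We use \emph{dimension shifting}, $\operatorname{Ext}^i(K,Q)\cong\operatorname{Ext}^{i+s}(M,Q)$ for $i\ge1$, and the fact that $\operatorname{pd}M\le s$ if and only if an $s$-th syzygy is projective. Over a ring of global dimension at most $s$, every $s$-th syzygy is therefore projective. We set $\operatorname{pd}0=-\infty$.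

\begin{lemma}\label{lem:top}
Let $A$ be a two-sided Noetherian ring and $M\ne0$ a f.g.\ left module with $\operatorname{pd}_AM=c<\infty$. Then $\operatorname{Ext}^c_A(M,A)\neq0$. Consequently $A$ satisfies \textup{(GARC)} as soon as every f.g.\ left module $M$ with $\operatorname{Ext}^i_A(M,M\oplus A)=0$ for $i\gg0$ has finite projective dimension.
\end{lemma}

\begin{proof}
For $c=0$, $M$ is a nonzero direct summand of some $A^m$, so $\operatorname{Hom}_A(M,A)\ne0$. Let $c\ge1$ and let $0\to P_c\to\cdots\to P_0\to M\to0$ be a resolution by f.g.\ projective modules. The group $\operatorname{Ext}^c_A(M,P_c)$ is the cokernel of $\operatorname{Hom}_A(P_{c-1},P_c)\to\operatorname{Hom}_A(P_c,P_c)$. If it vanished, the identity of $P_c$ would extend to $P_{c-1}$, the $(c-1)$-th syzygy $P_{c-1}/P_c$ would be projective, and $\operatorname{pd}_AM\le c-1$. So $\operatorname{Ext}^c_A(M,P_c)\neq0$, and $P_c$ is a direct summand of some $A^m$. For the consequence: if $\operatorname{Ext}^i_A(M,M\oplus A)=0$ for $i>n$ and $M\ne0$ has finite projective dimension $c$, then $\operatorname{Ext}^c_A(M,A)\ne0$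 forces $c\le n$.
\end{proof}

In the model, $\operatorname{Ext}(-,\bigoplus_{j\in J}k_j)$ splits into one summand for each point of $J$. The ring $\Gamma$ does not split in this way, and we need another means to pass from $\operatorname{Ext}(-,\Gamma)$ to the single points $k_j$, $j\in J$. Finite global dimension of $\Gamma$ provides it.

\begin{lemma}\label{lem:dual}
Let $\Gamma$ be a commutative Noetherian ring of global dimension at most $g<\infty$. Let $T_\bullet$ be a complex of f.g.\ free $\Gamma$-modules with $T_i=0$ for $i<0$, and let $n\ge0$ be such that $H^i(\operatorname{Hom}_\Gamma(T_\bullet,\Gamma))=0$ for $i>n$. Then $H_i(Q\otimes_\Gamma T_\bullet)=0$ for all $i\ge n+2$ and all $\Gamma$-modules $Q$.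
\end{lemma}

\begin{proof}
Put $D^i=\operatorname{Hom}_\Gamma(T_i,\Gamma)$ and $B^i=\operatorname{im}(D^{i-1}\to D^i)$. For $i\ge n+1$ the kernel of $D^i\to D^{i+1}$ is $B^i$, so the sequences $0\to B^i\to D^i\to B^{i+1}\to0$ are exact. Thus $B^i$ is a $g$-th syzygy of $B^{i+g}$, hence projective, and all these sequences split. Dualizing, and using $\operatorname{Hom}_\Gamma(D^i,\Gamma)=T_i$, we obtain split exact sequences $0\to E_{i+1}\to T_i\to E_i\to0$ with $E_i=\operatorname{Hom}_\Gamma(B^i,\Gamma)$, and the differential $T_{i+1}\to T_i$ is the composite $T_{i+1}\to E_{i+1}\to T_i$ for $i\ge n+1$. Split sequences stay exact after $Q\otimes_\Gamma-$, so $Q\otimes_\Gamma T_\bullet$ is exact in degrees $i\ge n+2$.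
\end{proof}

The hypothesis on $\Gamma$ is needed: for $\Gamma=k[y]/(y^2)$ and $T_i=\Gamma$ $(i\ge0)$ with all differentials $y$, the dual complex is exact in positive degrees, while $k\otimes_\Gamma T_\bullet$ has zero differentials.

\section{The twisted dual numbers $\Lambda$}\label{sec:Lambda}

Fix an orbit datum. The ring $\Lambda$ is free with basis $1,x$ as a left and as a right $W$-module, since $Wx=xW$; hence it is two-sided Noetherian. The ideal $Wx=x\Lambda=\Lambda x$ has square zero and $\Lambda/x\Lambda=W$. A $W$-module, such as $k_j$ or $\Gamma$, is a left and a right $\Lambda$-module through $\Lambda\to W$, and a $\Lambda$-module is a $W$-module through the inclusion $W\subseteq\Lambda$. The composite $W\to\Lambda\to W$ is the identity, so these conventions are compatible. For a left module $Y$ we have $W\otimes_\Lambda Y=Y/xY$.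

\subsection*{Reversal}
From $wx=x\tau^{-1}(w)$ we get $\Lambda^{\mathrm{op}}\cong W[x;\tau^{-1}]/(x^2)$. The triple $(W,\tau^{-1},z)$ is again an orbit datum, the \emph{reversed datum}, with $j$-th maximal ideal $\mathfrak m_{-j}$ and with $-J$ in place of $J$. So each statement about left $\Lambda$-modules has a \emph{right version}, obtained by applying it to the reversed datum: $\tau$ becomes $\tau^{-1}$, and the factors in tensor products and $\operatorname{Tor}$ are exchanged. This applies to $\Lambda$ only; the two sides of $A$ need separate treatment.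

\subsection*{Shift sequences and change of rings}
The modules $\Lambda\otimes_WN$ replace the projective modules $\Lambda\varepsilon_j$ of the model. They need not be projective, but their homological algebra reduces to that of $W$.

\begin{lemma}\label{lem:shift}
For every ideal $I$ of $W$ there are exact sequences
\begin{align*}
&0\to W/\tau(I)\to\Lambda\otimes_W(W/I)\to W/I\to0&&\text{of left $\Lambda$-modules},\\
&0\to W/\tau^{-1}(I)\to(W/I)\otimes_W\Lambda\to W/I\to0&&\text{of right $\Lambda$-modules}.
\end{align*}
\end{lemma}

\begin{proof}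
Let $N=W/I$. Then $\Lambda\otimes_WN=(1\otimes N)\oplus(x\otimes N)$, and the multiplication map $\Lambda\otimes_WN\to N$ has kernel $x\otimes N$. On this kernel $x$ acts as zero and $w(x\otimes n)=x\otimes\tau^{-1}(w)n$. So it is generated over $W$ by $x\otimes1$, whose annihilator is $\{w:\tau^{-1}(w)\in I\}=\tau(I)$. The second sequence is the right version.
\end{proof}

\begin{lemma}\label{lem:change}
Let $N$ be a $W$-module, $Y$ a left and $X$ a right $\Lambda$-module. For all $i\ge0$:
\begin{itemize}
\item[(a)] $\operatorname{Ext}^i_\Lambda(\Lambda\otimes_WN,Y)\cong\operatorname{Ext}^i_W(N,Y)$ and $\operatorname{Tor}^\Lambda_i(X,\Lambda\otimes_WN)\cong\operatorname{Tor}_i^W(X,N)$;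
\item[(b)] $\operatorname{Ext}^i_\Lambda(Y,\Lambda)\cong\operatorname{Ext}^i_W(Y,W)$.
\end{itemize}
The right versions hold as well.
\end{lemma}

\begin{proof}
(a) Let $P_\bullet\to N$ be a projective resolution over $W$. Since $\Lambda$ is free as a right $W$-module, $\Lambda\otimes_WP_\bullet$ is a projective resolution of $\Lambda\otimes_WN$ over $\Lambda$. Now $\operatorname{Hom}_\Lambda(\Lambda\otimes_WP_\bullet,Y)=\operatorname{Hom}_W(P_\bullet,Y)$ and $X\otimes_\Lambda\Lambda\otimes_WP_\bullet=X\otimes_WP_\bullet$.

(b) Let $H=\operatorname{Hom}_W(\Lambda,W)$ be the group of left $W$-linear maps, a left $\Lambda$-module by $(\lambda\varphi)(\mu)=\varphi(\mu\lambda)$. Let $\pi\in H$ be given by $\pi(c+c'x)=c'$. The $\Lambda$-linear map $\Lambda\to H$, $\lambda\mapsto\lambda\pi$, sends $a+bx$ to the map with values $\pi(a+bx)=b$ at $1$ and $\pi(x(a+bx))=\tau(a)$ at $x$. An element of $H$ is given by arbitrary values at the basis $1,x$, so $\Lambda\cong H$. If $L_\bullet\to Y$ is a free resolution over $\Lambda$, it is also a free resolution over $W$, and $\operatorname{Hom}_\Lambda(L_\bullet,H)=\operatorname{Hom}_W(L_\bullet,W)$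 by adjunction.
\end{proof}

\subsection*{Residue fields test projectivity}
The next lemma is the only place where we use that the $\mathfrak m_j$ are \emph{all} the maximal ideals of $W$.

\begin{lemma}\label{lem:test}
Let $Y$ be a f.g.\ left $\Lambda$-module and $c\ge0$. If $\operatorname{Tor}^\Lambda_{c+1}(k_j,Y)=0$ for all $j\in\mathbb Z$, then $\operatorname{pd}_\Lambda Y\le c$.
\end{lemma}

\begin{proof}
Let $L_\bullet\to Y$ be a resolution by f.g.\ free modules and $Y'=\operatorname{coker}(L_{c+1}\to L_c)$, a $c$-th syzygy of $Y$. We show that $Y'$ is projective, first modulo $x$ and then over $\Lambda$. Let $C_\bullet=W\otimes_\Lambda L_\bullet$, a complex of f.g.\ free $W$-modules. Then $E:=Y'/xY'=\operatorname{coker}(C_{c+1}\to C_c)$, $\operatorname{Tor}^\Lambda_1(W,Y')=H_{c+1}(C_\bullet)$, and $k_j\otimes_WC_\bullet=k_j\otimes_\Lambda L_\bullet$ is exact in degree $c+1$.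

Fix $\mathfrak m=\mathfrak m_j$, localize at $\mathfrak m$, and write $F_2\xrightarrow{\alpha}F_1\xrightarrow{\beta}F_0$ for the localized terms of degrees $c+2,c+1,c$. Bars denote reduction modulo $\mathfrak m$, so $\ker\bar\beta=\operatorname{im}\bar\alpha$. Choose $y_1,\dots,y_\rho\in F_1$ such that the $\bar\beta(\bar y_\nu)$ form a basis of $\operatorname{im}\bar\beta$, and let $F$ be the submodule that they generate. Then $\bar F_1$ is spanned by the $\bar y_\nu$ and $\operatorname{im}\bar\alpha$, so $F_1=F+\operatorname{im}\alpha$ by Nakayama's lemma, and $\operatorname{im}\beta=\beta(F)$ because $\beta\alpha=0$. The elements $\beta(y_\nu)$ are linearly independent modulo $\mathfrak m$, so they are part of a basis of the free module $F_0$ over the local ring $W_{\mathfrak m}$. Hence $\operatorname{coker}\beta$ is free and $\beta$ is injective on $F$; the latter gives $\ker\beta=\operatorname{im}\alpha$. Thus $E_{\mathfrak m}$ is free and $H_{c+1}(C_\bullet)_{\mathfrak m}=0$. This holds for every maximal ideal of $W$, by (H2). Therefore $E$ is a projective $W$-module (it is f.g.\ and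 locally free over a Noetherian ring), and $\operatorname{Tor}_1^\Lambda(W,Y')=0$.

Choose a $W$-linear section of $Y'\to E$. It induces a $\Lambda$-linear map $\psi\colon Q=\Lambda\otimes_WE\to Y'$ from a projective $\Lambda$-module, and $\psi$ is the identity of $E$ modulo $x$. The cokernel $K'$ of $\psi$ satisfies $K'=xK'=x^2K'=0$. For the kernel $K$, the sequence $0=\operatorname{Tor}^\Lambda_1(W,Y')\to K/xK\to Q/xQ\to Y'/xY'$ is exact and the last map is bijective, so $K=xK=x^2K=0$. Hence $Y'\cong Q$.
\end{proof}

\subsection*{Detection}
If $J$ is unbounded above, $\Gamma$ alone detects infinite projective dimension of left modules. Lemma~\ref{lem:dual} gives information at the points of $J$, Lemma~\ref{lem:test} needs it at all points, and the shift sequences transport it: the point $l$ in degree $i$ is the point $l+s$ in degree $i+s$.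

\begin{proposition}\label{prop:detect}
\begin{itemize}
\item[(a)] Let $\sup J=+\infty$. If $Y$ is a f.g.\ left $\Lambda$-module with $\operatorname{Ext}^i_\Lambda(Y,\Gamma)=0$ for $i\gg0$, then $\operatorname{pd}_\Lambda Y\le d$.
\item[(b)] Let $\inf J=-\infty$. If $X$ is a f.g.\ right $\Lambda$-module with $\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(X,\Gamma)=0$ for $i\gg0$, then $\operatorname{pd}_{\Lambda^{\mathrm{op}}}X\le d$.
\end{itemize}
\end{proposition}

\begin{proof}
Part (b) is part (a) for the reversed datum. For (a), let $n\ge0$ be such that $\operatorname{Ext}^i_\Lambda(Y,\Gamma)=0$ for $i>n$. Let $L_\bullet\to Y$ be a resolution by f.g.\ free modules and $T_\bullet=\Gamma\otimes_\Lambda L_\bullet$, the extension of scalars along $\Lambda\to\Gamma$. Then $\operatorname{Hom}_\Gamma(T_\bullet,\Gamma)=\operatorname{Hom}_\Lambda(L_\bullet,\Gamma)$ has no cohomology in degrees $>n$. For $j\in J$ the field $k_j$ is a $\Gamma$-module and $k_j\otimes_\Gamma T_\bullet=k_j\otimes_\Lambda L_\bullet$. By (H3) and Lemma~\ref{lem:dual},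
\begin{equation}\label{eq:onJ}
\operatorname{Tor}^\Lambda_i(k_j,Y)=0\qquad\text{for } j\in J,\ i\ge n+2 .
\end{equation}
Lemma~\ref{lem:shift} gives exact sequences $0\to k_{j-1}\to k_j\otimes_W\Lambda\to k_j\to0$ of right modules. By the right version of Lemma~\ref{lem:change}(a) and (H1), $\operatorname{Tor}_i^\Lambda(k_j\otimes_W\Lambda,Y)\cong\operatorname{Tor}^W_i(k_j,Y)=0$ for $i>d$. The long exact sequence gives $\operatorname{Tor}^\Lambda_i(k_{j-1},Y)\cong\operatorname{Tor}^\Lambda_{i+1}(k_j,Y)$ for $i>d$, and by iteration
\[
\operatorname{Tor}^\Lambda_{d+1}(k_l,Y)\cong\operatorname{Tor}^\Lambda_{d+1+s}(k_{l+s},Y)\qquad(l\in\mathbb Z,\ s\ge0).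
\]
Given $l$, the hypothesis $\sup J=+\infty$ provides $s\ge n+1$ with $l+s\in J$, and then the right-hand side vanishes by \eqref{eq:onJ}. Lemma~\ref{lem:test} applies with $c=d$.
\end{proof}

\subsection*{Escape}
In the opposite direction we produce modules whose syzygies walk away from everything that could detect them. For an ideal $I$ of $W$ put $I_j=\tau^j(I)$ and $N_j=W/I_j$, so that the left shift sequences read
\begin{equation}\label{eq:shiftN}
0\to N_{j+1}\to\Lambda\otimes_WN_j\to N_j\to0 .
\end{equation}
Recall that over the commutative ring $W$, multiplication by $w$ on $\operatorname{Ext}_W^i(N,Q)$ or $\operatorname{Tor}^W_i(Q,N)$ is induced by multiplication by $w$ on either argument; so these modules are killed by the annihilators of $N$ and of $Q$, and they vanish if the sum of the annihilators is $W$.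

\begin{lemma}\label{lem:step}
Let $Q$ be a $W$-module killed by an ideal $\mathfrak a$.
\begin{itemize}
\item[(a)] If $\mathfrak a+I_j=W$, then $\operatorname{Hom}_\Lambda(N_j,Q)=0$, $Q\otimes_\Lambda N_j=0$, and for all $i\ge0$
\[
\operatorname{Ext}^{i+1}_\Lambda(N_j,Q)\cong\operatorname{Ext}^i_\Lambda(N_{j+1},Q),\qquad\operatorname{Tor}^\Lambda_{i+1}(Q,N_j)\cong\operatorname{Tor}^\Lambda_i(Q,N_{j+1}).
\]
\item[(b)] If $\mathfrak a+I_j=W$ for all $j\ge j_0$, then $\operatorname{Ext}^i_\Lambda(N_j,Q)=0=\operatorname{Tor}_i^\Lambda(Q,N_j)$ for all $i\ge0$ and $j\ge j_0$.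
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:change}(a), $\operatorname{Ext}^i_\Lambda(\Lambda\otimes_WN_j,Q)\cong\operatorname{Ext}^i_W(N_j,Q)=0$ and $\operatorname{Tor}^\Lambda_i(Q,\Lambda\otimes_WN_j)\cong\operatorname{Tor}^W_i(Q,N_j)=0$ for all $i\ge0$. The claims are the long exact sequences of \eqref{eq:shiftN}. (b) Applying (a) $i$ times identifies the two groups with $\operatorname{Hom}_\Lambda(N_{j+i},Q)$ and $Q\otimes_\Lambda N_{j+i}$, which vanish by (a).
\end{proof}

\begin{proposition}\label{prop:escape}
Let $I\subsetneq W$ be an ideal such that the $I_j$ $(j\in\mathbb Z)$ are pairwise comaximal, and let $\operatorname{pd}_WN_0\le r$. For left modules: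
\begin{itemize}
\item[(a)] $\operatorname{Ext}^i_\Lambda(N_0,N_0\oplus\Lambda)=0$ for all $i>r$;
\item[(b)] $\operatorname{Ext}^i_\Lambda(N_0,N_i)\ne0$ for all $i\ge0$;
\item[(c)] if $zW+I_j=W$ for all $j\ge0$, then $\operatorname{Ext}^i_\Lambda(N_0,\Gamma)=0=\operatorname{Tor}_i^\Lambda(\Gamma,N_0)$ for all $i\ge0$.
\end{itemize}
For right modules, \textup{(a)} holds over $\Lambda^{\mathrm{op}}$; $\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_{-i})\neq0$ for all $i\ge0$; and if $zW+I_j=W$ for all $j\le0$, then $\operatorname{Tor}^\Lambda_i(N_0,\Gamma)=0$ for all $i\ge0$.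
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:change}(b), $\operatorname{Ext}^i_\Lambda(N_0,\Lambda)\cong\operatorname{Ext}^i_W(N_0,W)=0$ for $i>r$. Lemma~\ref{lem:step}(b) with $Q=N_0$, $\mathfrak a=I_0$, $j_0=1$ shows that $\operatorname{Ext}^i_\Lambda(N_1,N_0)=0$ for all $i\ge0$. In the long exact sequence of \eqref{eq:shiftN} with $j=0$, for $i\ge1$,
\[
0=\operatorname{Ext}^{i-1}_\Lambda(N_1,N_0)\to\operatorname{Ext}^i_\Lambda(N_0,N_0)\to\operatorname{Ext}^i_\Lambda(\Lambda\otimes_WN_0,N_0)\cong\operatorname{Ext}_W^i(N_0,N_0),
\]
and the last group vanishes for $i>r$. (Note that $r\ge0$, as $N_0\ne0$.)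

(b) Apply Lemma~\ref{lem:step}(a) with $Q=N_i$, $\mathfrak a=I_i$ and $j=0,1,\dots,i-1$ in turn: $\operatorname{Ext}^i_\Lambda(N_0,N_i)\cong\operatorname{Ext}^{i-1}_\Lambda(N_1,N_i)\cong\cdots\cong\operatorname{Hom}_\Lambda(N_i,N_i)$, which is nonzero since $I_i\ne W$.

(c) This is Lemma~\ref{lem:step}(b) with $Q=\Gamma$, $\mathfrak a=zW$, $j_0=0$.

For the reversed datum the $j$-th translate of $I$ is $I_{-j}$; this gives the right versions.
\end{proof}

\begin{remark}\label{rem:Lambda}
Take $I=\mathfrak m_0$ and $r=d$; distinct maximal ideals are comaximal, and this is where the orbit has to be infinite. Parts (a) and (b) show that $\Lambda$ fails (GARC) on both sides, as the unrolled model predicts. By Lemma~\ref{lem:change}(b), $\Lambda$ has injective dimension at most $d$ on both sides, so by Theorem~\ref{thm:gor} no asymmetry can come from $\Lambda$ itself.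
\end{remark}

\section{The triangular ring $A$}\label{sec:A}

We now arrange that the test module $\Gamma$ of Proposition~\ref{prop:detect} is seen by the ring. Let $A$ be as in \eqref{eq:A}, with $e=e_{11}$ and $f=e_{22}$, so that
\[
eAe=\Gamma,\qquad fAf=\Lambda,\qquad fAe=V,\qquad eAf=0 .
\]
The projections $A\to\Gamma$ and $A\to\Lambda$ onto the diagonal entries are surjective ring homomorphisms, and we regard $\Gamma$-modules and $\Lambda$-modules as $A$-modules through them. Every left module is $K=eK\oplus fK$ as an abelian group, so the functors $K\mapsto eK$ and $K\mapsto fK$ are exact; likewise on the right.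

As a left module, $A=Ae\oplus Af$, where $Af$ is $\Lambda$ and $Ae$ is an extension $0\to V\to Ae\to\Gamma\to0$ with $A$ acting on $V$ through $\Lambda$. As a right module, $A=eA\oplus fA$, where $eA$ is $\Gamma$ and
\begin{equation}\label{eq:fA}
0\to V\to fA\to\Lambda\to0
\end{equation}
is exact with $A$ acting on $V$ through $\Gamma$; thus $V\cong eA$ as right $A$-modules. The pieces $\Lambda,V,\Gamma$ are cyclic modules over the Noetherian rings $\Lambda$ or $\Gamma$ through which $A$ acts, so $A$ is left and right Noetherian. The two sides differ in one respect: $\Lambda$ is projective as a left $A$-module, while as a right $A$-module it has the projective resolution \eqref{eq:fA}.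

\begin{lemma}[left modules]\label{lem:left}
\begin{itemize}
\item[(a)] Let $Y$ be a f.g.\ left $\Lambda$-module. Then $\operatorname{pd}_AY\le\operatorname{pd}_\Lambda Y$, and $\operatorname{Ext}^i_A(Y,Q)\cong\operatorname{Ext}^i_\Lambda(Y,fQ)$ for every left $A$-module $Q$ and all $i\ge0$. In particular, $\operatorname{Ext}^i_A(Y,A)\cong\operatorname{Ext}^i_\Lambda(Y,\Gamma)\oplus\operatorname{Ext}^i_\Lambda(Y,\Lambda)$.
\item[(b)] Every f.g.\ left $A$-module $M$ has a $(g+1)$-th syzygy that is a f.g.\ left $\Lambda$-module.
\end{itemize}
\end{lemma}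

\begin{proof}
Since $eAf=0$, we have $af=faf$ for $a\in A$. So $fQ$ is a submodule of $Q$ on which $A$ acts through $\Lambda$, and a left $A$-module $Y$ with $eY=0$ is a $\Lambda$-module.

(a) As $Af=\Lambda$, a projective resolution $L_\bullet\to Y$ over $\Lambda$ is a projective resolution over $A$. An $A$-linear map $L_i=fL_i\to Q$ has image in $fQ$, so $\operatorname{Hom}_A(L_\bullet,Q)=\operatorname{Hom}_\Lambda(L_\bullet,fQ)$. Finally $fA=V\oplus\Lambda$ as left $\Lambda$-modules, and $V$ is $\Gamma$.

(b) The exact functor $K\mapsto eK$ to $\Gamma$-modules sends $A$ to $\Gamma$, hence f.g.\ projective modules to f.g.\ projective modules. Let $K$ be a $g$-th syzygy of $M$. Then $eK$ is a $g$-th syzygy of $eM$, hence f.g.\ projective over $\Gamma$ by (H3). So $Ae\otimes_\Gamma eK$ is a f.g.\ projective $A$-module, and the multiplication map $Ae\otimes_\Gamma eK\to K$ becomes bijective after applying $e$. The submodule $fK$ is f.g., so there is a map $(Af)^m\to K$ with image $fK$. The sum $P=(Ae\otimes_\Gamma eK)\oplus(Af)^m\to K$ is surjective, and $eP\to eK$ is bijective because $eAf=0$.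 Its kernel $Y$ is a $(g+1)$-th syzygy of $M$ with $eY=0$.
\end{proof}

On the right, a free resolution over $\Lambda$ is no longer projective over $A$. We resolve each of its terms by \eqref{eq:fA} and assemble the result in a mapping cone. The module $\Gamma$ appears again, with a shift of degree.

\begin{lemma}[right modules]\label{lem:right}
\begin{itemize}
\item[(a)] Let $M$ be a f.g.\ right $A$-module. Then $Me$ is a submodule with $\operatorname{pd}_{A^{\mathrm{op}}}Me\le g$, and $M/Me$ is a f.g.\ right $\Lambda$-module.
\item[(b)] Let $X$ be a f.g.\ right $\Lambda$-module. Then $\operatorname{pd}_{A^{\mathrm{op}}}X\le\operatorname{pd}_{\Lambda^{\mathrm{op}}}X+1$, and $\operatorname{Ext}^{i+1}_{A^{\mathrm{op}}}(X,eA)\cong\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(X,\Gamma)$ for all $i\ge0$.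
\item[(c)] If in addition $\operatorname{Tor}_i^\Lambda(X,V)=0$ for all $i\ge0$, then $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,Q)\cong\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(X,Qf)$ for every right $A$-module $Q$ and all $i\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $eAf=0$, we have $ea=eae$ for $a\in A$, so $Me$ is a submodule on which $A$ acts through $\Gamma$. As $eA=\Gamma$, projective resolutions over $\Gamma$ are projective resolutions over $A^{\mathrm{op}}$, and (H3) gives the bound. The quotient $X=M/Me$ has $Xe=0$; for $\xi\in X$ this gives $\xi a=\xi faf$, so $A$ acts through $\Lambda$.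

(b) Let $L_\bullet\to X$ be a resolution by f.g.\ projective right $\Lambda$-modules. The sequence \eqref{eq:fA} consists of $\Lambda$-$A$-bimodules, and tensoring it with the projective modules $L_i$ gives an exact sequence of complexes of right $A$-modules
\[
0\to T_\bullet\xrightarrow{\iota}G_\bullet\to L_\bullet\to0,\qquad T_\bullet=L_\bullet\otimes_\Lambda V,\quad G_\bullet=L_\bullet\otimes_\Lambda fA .
\]
Each $T_i$ is a direct summand of some $(eA)^m$ and each $G_i$ of some $(fA)^m$, so both are projective. Let $C_i=G_i\oplus T_{i-1}$ with $\partial(\gamma,\theta)=(\partial\gamma+\iota\theta,-\partial\theta)$. The projection $C_\bullet\to G_\bullet\to L_\bullet$ is a surjective chain map. Its kernel has terms $T_i\oplus T_{i-1}$ and is exact: a cycle $(\theta',\theta)$ has $\theta=-\partial\theta'$ and equals $\partial(0,\theta')$. So $C_\bullet$ is a projective resolution of $X$ over $A^{\mathrm{op}}$. If $L_i=0$ for $i>c$, then $C_i=0$ for $i>c+1$, which gives the inequality. By adjunction and $\operatorname{Hom}_{A^{\mathrm{op}}}(fA,Q)=Qf$,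
\begin{equation}\label{eq:HomG}
\operatorname{Hom}_{A^{\mathrm{op}}}(G_\bullet,Q)=\operatorname{Hom}_{\Lambda^{\mathrm{op}}}(L_\bullet,Qf)
\end{equation}
for every right $A$-module $Q$. For $Q=eA$ this is zero, since $eAf=0$. Hence $\operatorname{Hom}_{A^{\mathrm{op}}}(C_{i+1},eA)=\operatorname{Hom}_\Gamma(T_i,\Gamma)=\operatorname{Hom}_{\Lambda^{\mathrm{op}}}(L_i,\Gamma)$, the last step because $T_i$ is the extension of scalars of $L_i$ along $\Lambda\to\Gamma$, and $\operatorname{Hom}_{A^{\mathrm{op}}}(C_0,eA)=0$. The differentials agree up to sign.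

(c) Now $T_\bullet$ is exact, so $G_\bullet\to L_\bullet$ induces an isomorphism in homology and $G_\bullet$ is itself a projective resolution of $X$. Use \eqref{eq:HomG}.
\end{proof}

\section{The two sides of $A$}\label{sec:sides}

Detection and escape now pass from $\Lambda$ to $A$.

\begin{proposition}\label{prop:pos}
\begin{itemize}
\item[(a)] Let $\sup J=+\infty$. Every f.g.\ left $A$-module $M$ with $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$ has finite projective dimension, and $A$ satisfies \textup{(GARC)}.
\item[(b)] Let $\inf J=-\infty$. Every f.g.\ right $A$-module $M$ with $\operatorname{Ext}^i_{A^{\mathrm{op}}}(M,A)=0$ for $i\gg0$ has finite projective dimension, and $A^{\mathrm{op}}$ satisfies \textup{(GARC)}.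
\end{itemize}
\end{proposition}

\begin{proof}
In both parts (GARC) follows from the first assertion by Lemma~\ref{lem:top}.

(a) Let $Y$ be the syzygy of Lemma~\ref{lem:left}(b). By dimension shifting $\operatorname{Ext}^i_A(Y,A)=0$ for $i\gg0$, so $\operatorname{Ext}_\Lambda^i(Y,\Gamma)=0$ for $i\gg0$ by Lemma~\ref{lem:left}(a). Proposition~\ref{prop:detect}(a) gives $\operatorname{pd}_AY\le\operatorname{pd}_\Lambda Y\le d$, hence $\operatorname{pd}_AM\le d+g+1$.

(b) Let $X=M/Me$. In the exact sequence $\operatorname{Ext}^{i-1}_{A^{\mathrm{op}}}(Me,A)\to\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,A)\to\operatorname{Ext}^i_{A^{\mathrm{op}}}(M,A)$ the outer terms vanish for $i\gg0$, by Lemma~\ref{lem:right}(a) and the hypothesis. Since $eA$ is a direct summand of $A$, Lemma~\ref{lem:right}(b) gives $\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(X,\Gamma)=0$ for $i\gg0$. By Proposition~\ref{prop:detect}(b) and Lemma~\ref{lem:right}(b), $\operatorname{pd}_{A^{\mathrm{op}}}X\le d+1$. So $M$ is an extension of two modules of finite projective dimension.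
\end{proof}

\begin{proposition}\label{prop:neg}
Let $I\subsetneq W$ be an ideal such that the $I_j=\tau^j(I)$ $(j\in\mathbb Z)$ are pairwise comaximal, and let $\operatorname{pd}_W(W/I)\le r$.
\begin{itemize}
\item[(a)] If $zW+I_j=W$ for all $j\ge0$, then the left $A$-module $Y=W/I$ satisfies $\operatorname{Ext}^i_A(Y,Y\oplus A)=0$ for all $i>r$ and $\operatorname{pd}_AY=\infty$.
\item[(b)] If $zW+I_j=W$ for all $j\le0$, then the right $A$-module $X=W/I$ satisfies $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for all $i>r$ and $\operatorname{pd}_{A^{\mathrm{op}}}X=\infty$.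
\end{itemize}
\end{proposition}

\begin{proof}
Let $N_j=W/I_j$; the idempotent $f$ acts on $N_j$ as the identity on either side.

(a) By Lemma~\ref{lem:left}(a), $\operatorname{Ext}_A^i(Y,Y\oplus A)\cong\operatorname{Ext}^i_\Lambda(N_0,N_0\oplus\Lambda)\oplus\operatorname{Ext}^i_\Lambda(N_0,\Gamma)$, which vanishes for $i>r$ by Proposition~\ref{prop:escape}(a),(c). Also $\operatorname{Ext}^i_A(Y,N_i)\cong\operatorname{Ext}^i_\Lambda(N_0,N_i)\neq0$ for all $i$ by Proposition~\ref{prop:escape}(b), so $\operatorname{pd}_AY=\infty$.

(b) By the right version of Proposition~\ref{prop:escape}, $\operatorname{Tor}^\Lambda_i(X,V)=0$ for all $i\ge0$, so Lemma~\ref{lem:right}(c) applies. Since $Af=\Lambda$ as a right $\Lambda$-module, $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)\cong\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_0\oplus\Lambda)=0$ for $i>r$, and $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,N_{-i})\cong\operatorname{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_{-i})\ne0$ for all $i$.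
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, parts (1) and (2)]
The ``if'' directions are Proposition~\ref{prop:pos}. Suppose $\sup J<+\infty$, and choose $l$ with $j\notin J$ for all $j\ge l$. Let $I=\mathfrak m_l$ and $r=d$. The ideals $I_j=\mathfrak m_{l+j}$ are distinct maximal ideals, hence pairwise comaximal, and for $j\ge0$ we have $z\notin\mathfrak m_{l+j}$, so $zW+I_j=W$. By Proposition~\ref{prop:neg}(a), the left module $k_l$ violates (GARC) with $n=d$. If $\inf J>-\infty$, choose $l$ with $j\notin J$ for all $j\le l$. For $I=\mathfrak m_l$ we now have $z\notin I_j=\mathfrak m_{l+j}$ for $j\le0$, and Proposition~\ref{prop:neg}(b) shows that the right module $k_l$ violates (GARC).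
\end{proof}

\section{An orbit that meets a line only forward}\label{sec:example}

We prove Theorem~\ref{thm:counter} and the last assertion of Theorem~\ref{thm:class}. Let $k,\mathfrak n_j,S,W,\tau,z$ be as in Theorem~\ref{thm:counter}. The ideal $\mathfrak n_j$ consists of the polynomials that vanish at the point $(t^j,(1+t)^j)$ of $k^2$, and these points are pairwise distinct because the powers $t^j$ are. We localize in order to discard all other closed points. The difficulty is that $S$ is the complement of an \emph{infinite} union of primes, where prime avoidance is not automatic; this is why we work over the uncountable field $\mathbb F_p((t))$.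

\subsection*{The conditions (H1)--(H3), with $d=2$ and $g=1$}
On $k[u,v]$ we have $\tau(u-t^j)=t^{-1}(u-t^{j+1})$ and $\tau(v-(1+t)^j)=(1+t)^{-1}(v-(1+t)^{j+1})$, so $\tau(\mathfrak n_j)=\mathfrak n_{j+1}$. Hence $\tau(S)=S$, and $\tau$ extends to $W$ with $\tau(\mathfrak m_j)=\mathfrak m_{j+1}$. The set $S$ is multiplicative, being the complement of a union of primes. The ring $k[u,v]$ has global dimension $2$ by Hilbert's syzygy theorem, and localization preserves the Noetherian property and does not increase global dimension. This gives (H1).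

Since $S\cap\mathfrak n_j=\emptyset$, the ideal $\mathfrak m_j$ has $W/\mathfrak m_j=k$ and $\mathfrak m_j\cap k[u,v]=\mathfrak n_j$; so the $\mathfrak m_j$ are pairwise distinct maximal ideals. Let $\mathfrak b$ be a proper ideal of $W$, and let $\mathfrak b_0=\mathfrak b\cap k[u,v]=(a_1,\dots,a_q)$, so that $\mathfrak b=\mathfrak b_0W$. Then $\mathfrak b_0\cap S=\emptyset$, that is, $\mathfrak b_0\subseteq\bigcup_j\mathfrak n_j$. For each $\lambda\in k$ the element $b_\lambda=\sum_{i=1}^q\lambda^{i-1}a_i$ lies in some $\mathfrak n_{j(\lambda)}$. As $k$ is uncountable and $\mathbb Z$ is countable, some $j$ equals $j(\lambda)$ for $q$ distinct values $\lambda_1,\dots,\lambda_q$. The Vandermonde matrix $(\lambda_\nu^{i-1})$ is invertible over $k$, so each $a_i$ is a $k$-linear combination of the $b_{\lambda_\nu}$ and lies in $\mathfrak n_j$. Thus $\mathfrak b\subseteq\mathfrak m_j$, and (H2) holds.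

The polynomial $z=v-u-1$ vanishes at $(t,1+t)$, so $(z)\subseteq\mathfrak n_1$ and $(z)\cap S=\emptyset$. Hence $\Gamma=W/zW$ is a localization of $k[u,v]/(v-u-1)\cong k[u]$ at a multiplicative set not containing $0$. It is a principal ideal domain, of global dimension at most $1$, and (H3) holds.

\subsection*{The set $J$}
We have $z\in\mathfrak m_j$ if and only if $z\in\mathfrak n_j$, that is, $(1+t)^j=1+t^j$. Let $j>0$ and write $j=p^em$ with $p\nmid m$. Then $(1+t)^j=(1+t^{p^e})^m$. For $m=1$ this is $1+t^j$. For $m>1$ the coefficient of $t^{p^e}$ is $m\ne0$ in $\mathbb F_p$, while it is $0$ in $1+t^j$ because $0<p^e<j$. For $j=0$ the equation reads $1=2$, which is false in $k$. For $j<0$ the left side lies in $\mathbb F_p[[t]]$, as $1+t$ is a unit there, and the right side does not. So $J=\{p^e:e\ge0\}$: it is unbounded above and contains no $j\le0$.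

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Part (a) is Proposition~\ref{prop:pos}(a). For (b), the point $k_0$ would already serve, with $r=2$. To reach $r=1$ we use the vertical lines $u=t^j$, each of which contains exactly one point of the orbit. Let $I=(u-1)W$; then $I_j=(t^{-j}u-1)W=(u-t^j)W$. These ideals are pairwise comaximal, since $t^j-t^l\in k^\times$ for $j\ne l$. The ideal $I$ is proper since $u-1\in\mathfrak m_0$, and $\operatorname{pd}_W(W/I)\le1$ since $u-1$ is a nonzero element of the domain $W$. We have $u-t^j\in\mathfrak m_l$ if and only if $t^l=t^j$, so $\mathfrak m_j$ is the only maximal ideal containing $I_j$. For $j\le0$ it does not contain $z$, so no maximal ideal contains $zW+I_j$, and $zW+I_j=W$. Proposition~\ref{prop:neg}(b) applies with $r=1$.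
\end{proof}

\begin{remark}
The bound in (b) is attained: by Lemmas~\ref{lem:right}(c) and~\ref{lem:change}(b), $\operatorname{Ext}^1_{A^{\mathrm{op}}}(X,A)\cong\operatorname{Ext}^1_W(X,W)\cong X\neq0$. Hence $\operatorname{ext.deg}_{A^{\mathrm{op}}}(X\oplus A)=1$, while $\operatorname{pd}_{A^{\mathrm{op}}}X=\infty$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}, independence]
Keep $W$ and $\tau$, and apply (1) and (2). For $z=v-u-1$, (GARC) holds for $A$ and fails for $A^{\mathrm{op}}$. For the reversed datum $J$ becomes $-J$, so it fails for $A$ and holds for $A^{\mathrm{op}}$. For $z=0$ we have $\Gamma=W$ and $J=\mathbb Z$, so it holds on both sides. For $z=1$ we have $\Gamma=0$, $A\cong\Lambda$ and $J=\emptyset$, so it fails on both sides.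
\end{proof}

\begin{remark}
The localization cannot be omitted. The proof of Proposition~\ref{prop:neg}(a) does not use (H2), so it applies to $k[u,v]$ in place of $W$, with the same $\tau$ and $z$. Take $I=(u,\ v-1-t)$ and $r=2$. Then $I_j=(u,\ v-(1+t)^{j+1})$. For $i=p^em\neq0$ with $p\nmid m$ we have $(1+t)^i=1+mt^{p^e}+\cdots\neq1$; so the $I_j$ are distinct maximal ideals, and $z$ takes the value $(1+t)^{j+1}-1\ne0$ at $I_j$ for $j\ge0$. The resulting triangular ring fails (GARC) for left modules.
\end{remark}

\section{Symmetry in finite G-dimension}\label{sec:gor}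

Let $A$ be any two-sided Noetherian ring. The dual of a f.g.\ projective module $P$ is f.g.\ projective and $P\to P^{**}$ is an isomorphism. The dual of a f.g.\ module $G$ is f.g., since a surjection $P\to G$ embeds $G^*$ in $P^*$. To use (GARC) for left modules on a right module $G$, we need to transfer self-extensions from $G$ to $G^*$. Total reflexivity is what makes this possible.

\begin{lemma}\label{lem:transfer}
If $G$ is a totally reflexive right $A$-module, then $\operatorname{Ext}^i_{A^{\mathrm{op}}}(G,G)\cong\operatorname{Ext}^i_A(G^*,G^*)$ for all $i\ge0$.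
\end{lemma}

\begin{proof}
Let $Q_\bullet\to G^*$ be a resolution by f.g.\ projective left modules. Since $\operatorname{Ext}^i_A(G^*,A)=0$ for $i>0$ and $G\cong G^{**}$, the dual sequence $0\to G\to Q_0^*\to Q_1^*\to\cdots$ is exact. Since $\operatorname{Ext}^i_{A^{\mathrm{op}}}(G,A)=0$ for $i>0$, also $\operatorname{Ext}^i_{A^{\mathrm{op}}}(G,Q_s^*)=0$ for $i>0$ and all $s$. Recall that an exact sequence $0\to H\to E^0\to E^1\to\cdots$ with $\operatorname{Ext}^i(G,E^s)=0$ for all $i>0$ and all $s$ computes $\operatorname{Ext}^i(G,H)$ as the cohomology of $\operatorname{Hom}(G,E^\bullet)$. So $\operatorname{Ext}^i_{A^{\mathrm{op}}}(G,G)=H^i(\operatorname{Hom}_{A^{\mathrm{op}}}(G,Q_\bullet^*))$. For a left module $Q$, both $\operatorname{Hom}_{A^{\mathrm{op}}}(G,Q^*)$ and $\operatorname{Hom}_A(Q,G^*)$ are the group of biadditive maps $Q\times G\to A$ that are left linear in $Q$ and right linear in $G$, naturally in $Q$. Hence the complex is $\operatorname{Hom}_A(Q_\bullet,G^*)$, whose cohomology is $\operatorname{Ext}^i_A(G^*,G^*)$.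
\end{proof}

We include a proof of the following standard fact.

\begin{lemma}\label{lem:IG}
If $A$ has injective dimension at most $m$ as a left and as a right module, then every $m$-th syzygy $G$ of a f.g.\ left or right module is totally reflexive.
\end{lemma}

\begin{proof}
By symmetry let $G$ be a right module. Dimension shifting gives $\operatorname{Ext}^i_{A^{\mathrm{op}}}(G,A)=0$ for $i>0$. Let $P_\bullet\to G$ be a resolution by f.g.\ projective modules and $Z^s=\ker(P_s^*\to P_{s+1}^*)$. Then $Z^0=G^*$ and the sequences $0\to Z^s\to P_s^*\to Z^{s+1}\to0$ are exact. So $Z^s$ is an $m$-th syzygy of $Z^{s+m}$, and $\operatorname{Ext}^i_A(Z^s,A)\cong\operatorname{Ext}_A^{i+m}(Z^{s+m},A)=0$ for $i>0$; the case $s=0$ is one of the required conditions. Dualizing, the sequences $0\to(Z^{s+1})^*\to P_s^{**}\to(Z^s)^*\to0$ are exact. Those for $s=0,1$ combine to an exact sequence $P_1^{**}\to P_0^{**}\to G^{**}\to0$. The natural maps to double duals compare it with $P_1\to P_0\to G\to0$ and are isomorphisms on $P_1$ and $P_0$, hence on $G$.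
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gor}]
Let $0\to X_{s+1}\to P_s\to X_s\to0$ $(0\le s<r)$ be exact with $X_0=X$, the $P_s$ f.g.\ projective and $G=X_r$ totally reflexive. All $\operatorname{Ext}$ groups in this paragraph are over $A^{\mathrm{op}}$. For $i>r$ we have $\operatorname{Ext}^i(X,A)\cong\operatorname{Ext}^{i-r}(G,A)=0$, hence $\operatorname{Ext}^i(X,P_s)=0$. The long exact sequences in the second variable give $\operatorname{Ext}^i(X,X_s)\cong\operatorname{Ext}^{i+1}(X,X_{s+1})$ for $i>r$. Together with dimension shifting in the first variable,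
\[
\operatorname{Ext}^i(G,G)\cong\operatorname{Ext}^{i+r}(X,X_r)\cong\operatorname{Ext}^i(X,X)\qquad(i>r),
\]
and this vanishes for $i\gg0$.

By Lemma~\ref{lem:transfer} and total reflexivity, $\operatorname{Ext}^i_A(G^*,G^*\oplus A)=0$ for $i\gg0$, so (GARC) for $A$ gives $\operatorname{pd}_AG^*<\infty$. As $\operatorname{Ext}^i_A(G^*,A)=0$ for all $i>0$, Lemma~\ref{lem:top} shows that $G^*$ is projective. Then $G\cong G^{**}$ is projective and $\operatorname{pd}_{A^{\mathrm{op}}}X\le r$.

Now let $A$ have finite injective dimension on both sides and satisfy (GARC). By Lemma~\ref{lem:IG} every f.g.\ right module has finite G-dimension, so by the first part every f.g.\ right module $X$ with $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for $i\gg0$ has finite projective dimension. Lemma~\ref{lem:top} for $A^{\mathrm{op}}$ gives (GARC) for $A^{\mathrm{op}}$. The converse follows by exchanging $A$ and $A^{\mathrm{op}}$.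
\end{proof}

Thus, if $A$ satisfies (GARC), a f.g.\ right module $X$ with $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for $i\gg0$ and $\operatorname{pd}_{A^{\mathrm{op}}}X=\infty$ has infinite G-dimension, even though $\operatorname{Ext}^i_{A^{\mathrm{op}}}(X,A)$ vanishes for $i\gg0$. The module $X$ of Theorem~\ref{thm:counter} is of this kind.

\begin{thebibliography}{9}
\bibitem{Diveris} Kosmas Diveris, \emph{Finitistic Extension Degree}, arXiv:1111.7281 (2011).
\end{thebibliography}
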